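# Commuting unipotent matrices and the comparison map $K(\mathscr A)\to DK(\mathscr A)$

## 1. Two commuting matrices and a two-term complex

Let $P,Q$ be objects of an additive category and let $f:P\to Q$, $g:Q\to P$ satisfy
$$gf=0,\qquad fg=0 .$$
We write morphisms between direct sums as if objects had elements; this is only notation for matrices of morphisms. On $M=P\oplus Q$ put
$$\alpha(p,q)=(p,\;q+fp),\qquad \beta(p,q)=(p+gq,\;q).$$
Both are invertible (replace $f$ by $-f$, and $g$ by $-g$), and they commute:
$$\alpha\beta(p,q)=(p+gq,\;q+fp+fgq)=(p+gq,\;q+fp),$$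
$$\beta\alpha(p,q)=(p+gq+gfp,\;q+fp)=(p+gq,\;q+fp).$$
So $\mathbb Z^2$ acts on $M$. The example to keep in mind is $P=Q=R=k[x,y]/(xy)$, with $f$ and $g$ multiplication by $x$ and by $y$:
$$\alpha=\begin{pmatrix}1&0\\x&1\end{pmatrix},\qquad \beta=\begin{pmatrix}1&y\\0&1\end{pmatrix}.$$

Next to $M$ put $E=P\oplus P$ with the automorphisms $\alpha_E(p_1,p_2)=(p_1+p_2,p_2)$ and $\beta_E=1$, and let
$$r:E\to M,\qquad r(p_1,p_2)=(p_2,\;fp_1).$$
The map $r$ is equivariant:
$$r\alpha_E(p_1,p_2)=(p_2,\;fp_1+fp_2)=\alpha r(p_1,p_2),$$
$$\beta r(p_1,p_2)=(p_2+gfp_1,\;fp_1)=(p_2,\;fp_1)=r\beta_E(p_1,p_2).$$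
Hence $Y=(E\xrightarrow{\,r\,}M)$, with $E$ in degree $1$ and $M$ in degree $0$, is a complex on which $\mathbb Z^2$ acts by chain automorphisms $\alpha_Y=(\alpha_E,\alpha)$ and $\beta_Y=(\beta_E,\beta)$. Each of the two is chain homotopic to the identity.

**$\alpha_Y\simeq 1$.** The difference $\alpha_Y-1$ is $(p_1,p_2)\mapsto(p_2,0)$ in degree $1$ and $(p,q)\mapsto(0,fp)$ in degree $0$. Take $h:M\to E$, $h(p,q)=(p,0)$. Then $rh(p,q)=(0,fp)$ and $hr(p_1,p_2)=(p_2,0)$.

**$\beta_Y\simeq 1$.** The difference $\beta_Y-1$ is $0$ in degree $1$ and $(p,q)\mapsto(gq,0)$ in degree $0$. Take $h':M\to E$, $h'(p,q)=(0,gq)$. Then $rh'(p,q)=(gq,0)$ and $h'r(p_1,p_2)=(0,gfp_1)=0$.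

These two homotopies do not fit together. From $\alpha\beta-1=(\alpha-1)\beta+(\beta-1)$ we get the homotopy $h\beta+h'$ from $1$ to $\alpha_Y\beta_Y$; from $\beta\alpha-1=(\beta-1)\alpha+(\alpha-1)$ we get the homotopy $h'\alpha+h$ between the same two maps. Their difference is
$$e=h(\beta-1)-h'(\alpha-1):M\to E,\qquad e(p,q)=(gq,0)-(0,gfp)=(gq,0).$$
Indeed $re(p,q)=(0,fgq)=0$ and $er(p_1,p_2)=(gfp_1,0)=0$, as must be the case for a difference of two homotopies. A homotopy between these homotopies would be a map $Y\to Y$ of degree $2$, and there is none but $0$. So if $g\ne0$, the two homotopies from $1$ to $\alpha_Y\beta_Y$ are not homotopic.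

Here is what this is for. A derived category records chain maps up to homotopy and nothing about how homotopies compare; in it, $\mathbb Z^2$ acts trivially on $Y$. Derived $K$-theory $DK(\mathscr A)$ is built from isomorphisms in derived categories of diagrams. We shall see that the action on $Y$ is invisible to it, and then, by additivity along $M\to Y\to E[1]$, so is the two-dimensional class that the torus $B\mathbb Z^2$ acting on $M$ defines. Quillen's $K$-theory does see that class in the example above, and this refutes a conjecture that $K$ and $DK$ agree.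

## 2. Derived $K$-theory and the comparison map

**Exact categories and complexes.** Throughout, $\mathscr A$ is a small exact category in the sense of Quillen: an additive category with a class of kernel–cokernel pairs $A'\to A\to A''$, the *conflations*, whose first maps (*inflations*) are closed under composition and pushout along arbitrary maps, and whose second maps (*deflations*) are closed under composition and pullback. Complexes are graded homologically and $N[1]_i=N_{i-1}$. Let $C^b(\mathscr A)$ be the category of bounded complexes and $K^b(\mathscr A)$ its homotopy category. A bounded complex $X$ is *acyclic* if it is spliced from conflations $Z_i\to X_i\to Z_{i-1}$ of $\mathscr A$. A chain map is a *quasi-isomorphism* if its cone is homotopy equivalent to an acyclic complex. $D^b(\mathscr A)$ is the localization of $C^b(\mathscr A)$ at the quasi-isomorphisms; equivalently, the Verdier quotient of $K^b(\mathscr A)$ by the thick closure of the acyclic complexes. If all conflations split, acyclic complexes are contractible and $D^b(\mathscr A)=K^b(\mathscr A)$.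

**Diagrams.** For a small finite directed category $I$, the category $\mathscr A^I$ of functors $I\to\mathscr A$ is exact with the pointwise structure. This is not split even if $\mathscr A$ is: for $A\ne0$ the conflation $(0\to A)\to(A=A)\to(A\to0)$ in $\mathscr A^{[1]}$ has no section, since a section would force $1_A$ to factor through $0$. Put $\mathbb D_{\mathscr A}(I)=D^b(\mathscr A^I)$. A functor $u:I\to J$ induces $u^*:D^b(\mathscr A^J)\to D^b(\mathscr A^I)$, with left adjoint $u_!$.

Let $\square=[1]\times[1]$ and let $\iota:\ulcorner\to\square$ be the inclusion of $(0,0)\to(0,1)$, $(0,0)\to(1,0)$. An object of $D^b(\mathscr A^\square)$ is *cocartesian* if it lies in the essential image of $\iota_!$. Lemma 10 below shows that this means that the total complex $\mathrm{Tot}(X_{00}\to X_{01}\oplus X_{10}\to X_{11})$ is zero in $D^b(\mathscr A)$. For example, for $A\ne0$ in $\mathscr A$, the square with $X_{00}=A$, $X_{01}=\mathrm{Cone}(1_A)$, $X_{10}=0$, $X_{11}=A[1]$ is cocartesian, because $A\to\mathrm{Cone}(1_A)\to A[1]$ is degreewise a conflation.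 The square with vertices $A,0,0,A[1]$ and zero maps has the same underlying diagram in $D^b(\mathscr A)$ up to isomorphism, but its total complex is, up to shift, $A\oplus A$ placed in two degrees with zero differential or in one degree; either way it is a sum of shifts of $A$ and nonzero. So one must work in $D^b(\mathscr A^I)$ and not with diagrams in $D^b(\mathscr A)$.

**Derived $K$-theory.** $\mathrm{Ar}[n]$ is the poset of pairs $(i,j)$, $0\le i\le j\le n$, with $(i,j)\le(i',j')$ iff $i\le i'$ and $j\le j'$. Thus $\mathrm{Ar}[1]$ is $(0,0)\to(0,1)\to(1,1)$. Let $\mathbf S_n\mathscr A$ be the full subcategory of $D^b(\mathscr A^{\mathrm{Ar}[n]})$ of those $X$ with $X_{ii}=0$ for all $i$ and such that for $i\le j\le k$ the restriction of $X$ to the square $(i,j)\to(i,k)$, $(j,j)\to(j,k)$ is cocartesian. These form a simplicial category $\mathbf S.\mathscr A$; with $i.\mathbf S.\mathscr A$ its subcategory of isomorphisms,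
$$DK(\mathscr A)=\Omega|i.\mathbf S.\mathscr A|,\qquad DK_n=\pi_nDK .$$

**The comparison map.** $C^b(\mathscr A)$ is a Waldhausen category with cofibrations the degreewise inflations and weak equivalences the quasi-isomorphisms; we write $wC^b(\mathscr A)$ for it and for its subcategory of quasi-isomorphisms, and $K(wC^b(\mathscr A))=\Omega|wS.C^b(\mathscr A)|$. For $K(\mathscr A)$ we use the model $K(\mathscr A)=\Omega|iS.\mathscr A|$ (Waldhausen, *Algebraic K-theory of spaces*, LNM 1126, §1.9). There is a natural map
$$K(\rho):K(\mathscr A)\xrightarrow{K(\tau)}K(wC^b(\mathscr A))\xrightarrow{K(\nu)}DK(\mathscr A).$$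
Here $\tau$ places $A$ in degree zero. The map $\nu$ is induced by $C^b(\mathscr A)^{\mathrm{Ar}[n]}=C^b(\mathscr A^{\mathrm{Ar}[n]})\to D^b(\mathscr A^{\mathrm{Ar}[n]})$, which sends Waldhausen $S_n$-objects ($\mathrm{Ar}[n]$-diagrams with zero diagonal and pushout squares along cofibrations) to objects of $\mathbf S_n\mathscr A$ and quasi-isomorphisms to isomorphisms. All these maps are loop maps.

**First Maltsiniotis conjecture.** For every small exact category $\mathscr A$, the map $K(\rho)$ is a homotopy equivalence. (The form used here is that of Grigory Garkusha, *Systems of Diagram Categories and K-theory. II*, arXiv:math/0401433 (2004).)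

It is false. To state the results, let $k\neq0$ be a commutative ring and $J\subset k[x,y]$ an ideal generated by monomials with $xy\in J$ and $x,y\notin J$, for example $J=(xy)$ or $J=(x,y)^2$. Put
$$R=k[x,y]/J,\qquad R_m=R[t_1^{\pm1},\dots,t_m^{\pm1}],\qquad R_\infty=\bigcup_mR_m,\qquad R_0=R .$$
For a ring $\Lambda$ let $\mathscr F(\Lambda)$ be the split exact category with objects $\Lambda^n$, $n\ge0$.

**Theorem 1.** (i) For $\mathscr A=\mathscr F(R)$ there is $0\ne\xi\in K_2(\mathscr A)$ with $K_2(\rho)(\xi)=0$. Hence $K(\rho)$ is not a homotopy equivalence. More precisely, there are a homomorphism $D:K_2(\mathscr A)\to HH_2(R/k)$ and a submodule $kz\cong k$ of $HH_2(R/k)$ with $kz\subseteq D(\ker K_2(\rho))$.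
(ii) For every $n\ge2$, $K_n(\rho)$ is not injective for $\mathscr F(R_{n-2})$. For the single category $\mathscr F(R_\infty)$, $K_n(\rho)$ is not injective for every $n\ge2$.

With $k=\mathbb F_p$ and $J=(x,y)^2$ the counterexample consists of the finitely generated free modules over a finite commutative local ring.

**Theorem 2.** For every small exact $\mathscr A$, $K_i(\nu)$ is an isomorphism for $i=0,1$ and surjective for $i=2$. The group $\ker K_2(\nu)$ is generated by the images of $\pi_2(|wC^b(\mathscr A)|,X)\to K_2(wC^b(\mathscr A))$, $X\in C^b(\mathscr A)$. The same statements hold for $\rho$ (with $K_2(\mathscr A)$ identified with $K_2(wC^b(\mathscr A))$ via $\tau$) whenever $K(\tau)$ is an equivalence.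

Theorem 1 does not use Theorem 2.

## 3. Degree zero by hand, and the levelwise comparison

*Degree zero.* It is known that $K_0(\rho)$ is an isomorphism; surjectivity can be seen directly. $DK_0(\mathscr A)=\pi_1|i.\mathbf S.\mathscr A|$ is generated by the classes $[X]$ of objects of $\mathbf S_1\mathscr A$, and objects of $\mathbf S_2\mathscr A$ give relations $[X_{02}]=[X_{01}]+[X_{12}]$. Every object of $\mathbf S_1\mathscr A$ is isomorphic to a diagram $0\to X\to0$ with $X\in C^b(\mathscr A)$ (Lemma 11 with $n=1$). The degreewise conflation $A\to\mathrm{Cone}(1_A)\to A[1]$ gives $[A[1]]=-[A]$, and the truncations $X_{\le i-1}\to X_{\le i}\to X_i[i]$ give $[X]=\sum(-1)^i[X_i]$. So $DK_0$ is generated by classes of objects of $\mathscr A$.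

*The levelwise attempt.* Suppose that $K(\tau)$ is an equivalence. To prove the conjecture for such an $\mathscr A$ one would naturally try to show that $|wS_nC^b(\mathscr A)|\to|i\mathbf S_n\mathscr A|$ is an equivalence for each $n$. This works as far as $\pi_0$ and $\pi_1$ (Lemma 12 below, for every $\mathscr A$). It stops at $\pi_2$: the target is the nerve of a groupoid, so all its higher homotopy groups vanish, and nothing makes $\pi_2(|wC^b(\mathscr A)|,X)$ vanish.

*What the torus does there.* A map $B\mathbb Z^2\to|i\mathbf S_1\mathscr A|$ that comes from an action is determined by a homomorphism from $\mathbb Z^2$ to an automorphism group. If both generators go to $1$, the map is constant. For a map from a torus to a general space, such as $|wC^b(\mathscr A)|$, null-homotopies on the two coordinate circles leave a 2-sphere over. The map $e$ of Section 1 is the chain-level discrepancy of the two null-homotopies for $Y$.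

## 4. Group actions and additivity

The purpose of this section is to turn group actions into maps to $K$-theory, and equivariant conflations into sums of such maps.

$BG$ denotes a group $G$ as a one-object category and also its classifying space; $[X,Z]$ denotes *unbased* homotopy classes.

**Loops from objects.** Let $\mathscr X.$ be a simplicial category with $|\mathscr X_0|$ contractible. Then $|\mathscr X.|\to|\mathscr X.|/|\mathscr X_0|$ is a homotopy equivalence. The map $|\mathscr X_1|\times\Delta^1\to|\mathscr X.|/|\mathscr X_0|$ sends $|\mathscr X_1|\times\partial\Delta^1$ to the basepoint, so it has an adjoint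
$$j:|\mathscr X_1|\to\Omega(|\mathscr X.|/|\mathscr X_0|)\simeq\Omega|\mathscr X.|,$$
natural in $\mathscr X.$. The map $|\mathscr X_2|\times\Delta^2\to|\mathscr X.|/|\mathscr X_0|$ sends the vertices of $\Delta^2$ to the basepoint. In $\Delta^2$ the edge $02$ is homotopic, relative to its ends, to the edge $01$ followed by the edge $12$; these edges are the faces $d_1,d_2,d_0$. So for every $\psi:X\to|\mathscr X_2|$
$$[j\,d_1\psi]=[j\,d_2\psi]\cdot[j\,d_0\psi]\quad\text{in }[X,\Omega|\mathscr X.|].\tag{1}$$

We apply this to $iS.\mathscr A$ and to $i.\mathbf S.\mathscr A$; in the second case $i\mathbf S_0\mathscr A$ is the contractible groupoid of zero objects. In both cases $\oplus$ makes $|\mathscr X.|$ an H-space, so $\Omega|\mathscr X.|$ is homotopy commutative (Eckmann–Hilton) and $[X,\Omega|\mathscr X.|]$ is an abelian group, which we write additively.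

**Maps attached to actions.** If $G$ acts on $N\in\mathscr A$, let $\phi_N:BG\to|iS_1\mathscr A|\xrightarrow{j}K(\mathscr A)$. If $G$ acts by chain automorphisms on $N\in C^b(\mathscr A)$, let $\phi^D_N:BG\to|i\mathbf S_1\mathscr A|\xrightarrow{j}DK(\mathscr A)$ be given by the image under $\nu$ of the $\mathrm{Ar}[1]$-diagram $0\to N\to0$. By naturality of $j$,
$$K(\rho)\circ\phi_N\simeq\phi^D_{N[0]}\qquad(N\in\mathscr A).\tag{2}$$

**Lemma 3.** (a) Let $N'\to N\to N''$ be a $G$-equivariant sequence of complexes that is degreewise a conflation. Then $[\phi^D_N]=[\phi^D_{N'}]+[\phi^D_{N''}]$ in $[BG,DK(\mathscr A)]$. Likewise $[\phi_N]=[\phi_{N'}]+[\phi_{N''}]$ for an equivariant conflation in $\mathscr A$.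
(b) If $g\in G$ acts on $N\in C^b(\mathscr A)$ by a map chain homotopic to $1$, then $g$ acts as $1$ on the object of $\mathbf S_1\mathscr A$ defined by $N$.

*Proof.* (a) The sequence is a Waldhausen $S_2$-object with $G$-action, so $\nu$ gives a map $BG\to|i\mathbf S_2\mathscr A|$ whose images under $d_2,d_1,d_0$ come from $N',N,N''$. Apply (1). In $\mathscr A$ use $iS_2\mathscr A$ in the same way.

(b) A homotopy $h$ on $N$ extends to the homotopy $(0,h,0)$ on the diagram $0\to N\to0$ in $C^b(\mathscr A^{\mathrm{Ar}[1]})$. Homotopic maps are equal in $D^b(\mathscr A^{\mathrm{Ar}[1]})$. $\square$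

## 5. The top class of a map from a torus

An action of $\mathbb Z^n$ gives a map on $T^n=(S^1)^n\simeq B\mathbb Z^n$. We want to extract from it an element of $\pi_n$ that ignores everything coming from smaller coordinate tori.

Let $\kappa:T^n\to S^n$ collapse the complement of the top cell. The $i$-th facet is $\{x\in T^n:x_i=*\}$. For $\sigma\subseteq\{1,\dots,n\}$ let $p_\sigma:T^n\to T^n$ replace the coordinates outside $\sigma$ by $*$. Let $Z$ be a homotopy commutative loop space and $n\ge1$.

**Lemma 4.** The map $\kappa^*:\pi_n(Z)\to[T^n,Z]$ is injective, and its image consists of the classes whose restrictions to all $n$ facets are $0$.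

*Proof.* Let $X$ be a CW complex and $LZ$ the free loop space. The evaluation fibration $\Omega Z\to LZ\to Z$ has a section by constant loops. If $Z=\Omega W$, it is the loop of the fibration $\Omega W\to LW\to W$, so its long exact sequence for $[X,-]$ (that is, for $[X_+,-]_*$) consists of groups. The section makes the maps induced by $LZ\to Z$ and $\Omega LZ\to\Omega Z$ surjective, so the connecting map is trivial, and we get a short exact sequence, natural in $X$,
$$0\to[X,\Omega Z]\to[X\times S^1,Z]\to[X\times*,Z]\to0.$$

We show by induction on $n$, for all $Z$ at once: the subgroup of $[X\times T^n,Z]$ of classes that vanish on all $X\times(\text{facet})$ is $[X,\Omega^nZ]$, naturally in $X$. A class $u$ vanishes on the last facet iff it comes from an element $v\in[X\times T^{n-1},\Omega Z]$, which is then unique. For $i<n$ let $\Phi_i$ be the $i$-th facet of $T^{n-1}$. By naturality, $u$ restricted to $X\times\Phi_i\times S^1$ comes from $v|_{X\times\Phi_i}$; by injectivity, one vanishes iff the other does. So $u$ vanishes on all facets iff $v$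 does, and induction applies to $v$ with $\Omega Z$ in place of $Z$ (the case $n=1$ is the exact sequence).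

For $X=\mathrm{pt}$ the subgroup is $\pi_0\Omega^nZ=\pi_n(Z)$. A point of $\Omega^nZ$ is a map $T^n\to Z$ that is trivial as soon as some coordinate is $*$, that is, a map that factors through $\kappa$. So the inclusion is $\kappa^*$. $\square$

**Definition.** For $u\in[T^n,Z]$ put $\mathrm{top}(u)=\sum_\sigma(-1)^{n-|\sigma|}p_\sigma^*u$.

For $n=2$ this is $u(s,t)-u(s,*)-u(*,t)+u(*,*)$. On the $i$-th facet, $p_\sigma$ and $p_{\sigma\cup\{i\}}$ agree for $i\notin\sigma$, and the two terms have opposite signs. So $\mathrm{top}(u)$ vanishes on all facets, and by Lemma 4 we have $\mathrm{top}(u)=\kappa^*\omega(u)$ for a unique $\omega(u)\in\pi_n(Z)$. Since $p_\sigma^*$ and $\kappa^*$ are homomorphisms, so is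
$$\omega:[T^n,Z]\to\pi_n(Z),$$
and $\omega$ is natural for loop maps.

Suppose that $u$ is pulled back along the projection to the coordinates in a proper subset $\sigma$. Then $u=p_\sigma^*u$, and $p_{\sigma'}^*u=p_{\sigma'}^*p_\sigma^*u=p_{\sigma\cap\sigma'}^*u$. For $i\notin\sigma$ the terms for $\sigma'$ and $\sigma'\cup\{i\}$ therefore cancel. Hence
$$\omega(u)=0\quad\text{if }u\text{ is pulled back along a coordinate projection }T^n\to T^m,\ m<n.\tag{3}$$

## 6. Torus classes that vanish in $DK$

Let $\mathscr A$ be any small exact category, $m\ge0$ and $n=m+2$. Let $P,Q$ be objects with $\mathbb Z^m$-action and let $f:P\to Q$, $g:Q\to P$ be equivariant with $gf=0$, $fg=0$. The automorphisms $\alpha,\beta$ of $M=P\oplus Q$ from Section 1 commute with each other and with $\mathbb Z^m$. So $\mathbb Z^n=\mathbb Z^2\times\mathbb Z^m$ acts on $M$, the first two generators acting by $\alpha$ and $\beta$. Put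
$$\xi_n(f,g)=\omega([\phi_M])\in K_n(\mathscr A).$$

*Small cases.* Let $m=0$. If $g=0$, then $\beta=1$, so $\phi_M$ is pulled back from a circle and $\xi_2(f,0)=0$ by (3); likewise $\xi_2(0,g)=0$. So if $P=Q=\Lambda$ is an integral domain, $\xi_2(f,g)=0$, since $fg=0$ forces $f=0$ or $g=0$.

All $\xi_2(f,g)$ vanish also when $\mathscr A$ is the category of finite-dimensional vector spaces over a field. Indeed, let $P=P_1\oplus\ker f$ and $Q=\operatorname{im}f\oplus Q'$. As $gf=0$, $g$ kills $\operatorname{im}f$; as $fg=0$, $g$ maps $Q'$ into $\ker f$. Hence $M=M_1\oplus M_2$ equivariantly, with $M_1=P_1\oplus\operatorname{im}f$, on which $\beta=1$, and $M_2=\ker f\oplus Q'$, on which $\alpha=1$. By Lemma 3(a), $[\phi_M]=[\phi_{M_1}]+[\phi_{M_2}]$, and both summands are pulled back from a circle.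

In general, additivity within $\mathscr A$ would kill $\omega([\phi_M])$ for $m=0$ if $M$ had an equivariant conflation with trivial action on the ends. The evident candidates fail: $\alpha$ preserves $0\oplus Q$ and $\beta$ preserves $P\oplus0$, but $\beta$ moves $0\oplus Q$ if $g\neq0$ and $\alpha$ moves $P\oplus0$ if $f\ne0$. The complex $Y$ supplies, outside $\mathscr A$, what is missing.

**Proposition 5.** $K_n(\rho)(\xi_n(f,g))=0$.

*Proof.* Let $Y=(E\xrightarrow{r}M)$ be as in Section 1, with the diagonal $\mathbb Z^m$-action on $E=P\oplus P$. All maps there are $\mathbb Z^m$-equivariant where needed: $r$ is, because $f$ is. So $\mathbb Z^n$ acts on $Y$.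

**Step 1: $[\phi^D_Y]$ is pulled back from $T^m$.** By Section 1, $\alpha_Y\simeq1$ and $\beta_Y\simeq1$. By Lemma 3(b), the homomorphism from $\mathbb Z^n$ to the automorphism group of the object of $\mathbf S_1\mathscr A$ defined by $Y$ kills the first two generators. So the functor $B\mathbb Z^n\to i\mathbf S_1\mathscr A$ factors through the projection $B\mathbb Z^n\to B\mathbb Z^m$.

**Step 2: $[\phi^D_{E[1]}]$ is pulled back from $T^m$.** The sequence $P[1]\to E[1]\to P[1]$ (inclusion of the first summand, projection to the second) is equivariant and degreewise split. On its ends the first two generators act trivially, because $\alpha_E(p_1,0)=(p_1,0)$, the second coordinate of $\alpha_E(p_1,p_2)$ is $p_2$, and $\beta_E=1$. Apply Lemma 3(a).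

**Step 3: conclusion.** The sequence $M[0]\to Y\to E[1]$ is equivariant and degreewise split. By Lemma 3(a), $[\phi^D_{M[0]}]=[\phi^D_Y]-[\phi^D_{E[1]}]$, which is pulled back along $T^n\to T^m$. By naturality of $\omega$, (2) and (3),
$$K_n(\rho)(\omega[\phi_M])=\omega([K(\rho)\phi_M])=\omega([\phi^D_{M[0]}])=0.\qquad\square$$

It remains to find $f,g$ with $\xi_n(f,g)\ne0$. In the example $\det\alpha=\det\beta=1$, so passing to units by the determinant loses the torus altogether. A finer invariant of commuting matrices is needed.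

## 7. The Dennis trace on matrices

Let $\Lambda$ be a commutative $k$-algebra. $C_\bullet(\Lambda)$ is the simplicial $k$-module $C_p(\Lambda)=\Lambda^{\otimes_kp+1}$ with faces
$$d_i(a_0\otimes\dots\otimes a_p)=a_0\otimes\dots\otimes a_ia_{i+1}\otimes\dots\otimes a_p\ (i<p),\qquad d_p(a_0\otimes\dots\otimes a_p)=a_pa_0\otimes a_1\otimes\dots\otimes a_{p-1},$$
and with degeneracies inserting $1$. Its homotopy is $HH_*(\Lambda/k)$. The same formulas define $C_\bullet(M_a(\Lambda))$ for the matrix algebra. The nerve of $BG$ has $p$-simplices $[g_1|\dots|g_p]$; $d_0,d_p$ drop $g_1,g_p$, and $d_i$ multiplies $g_ig_{i+1}$. Consider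
$$[g_1|\dots|g_p]\mapsto(g_1\cdots g_p)^{-1}\otimes g_1\otimes\dots\otimes g_p\in C_p(M_a(\Lambda)),\tag{4}$$
$$\mathrm{Tr}(m^0\otimes\dots\otimes m^p)=\sum m^0_{i_0i_1}\otimes m^1_{i_1i_2}\otimes\dots\otimes m^p_{i_pi_0}\in C_p(\Lambda).\tag{5}$$

**Both maps are simplicial.** For (4): $d_0$ uses $(g_1\cdots g_p)^{-1}g_1=(g_2\cdots g_p)^{-1}$, and $d_p$ uses $g_p(g_1\cdots g_p)^{-1}=(g_1\cdots g_{p-1})^{-1}$; inner faces and degeneracies are clear. For (5): $d_i$ with $i<p$ sums over the common index and is matrix multiplication. For $d_p$, the terms $m^p_{i_pi_0}m^0_{i_0i_1}$ summed over $i_0$ give $(m^pm^0)_{i_pi_1}$, and renaming $i_p$ as $i_0$ gives $\mathrm{Tr}(m^pm^0\otimes m^1\otimes\dots\otimes m^{p-1})$. Inserting the identity matrix identifies two consecutive indices and inserts $1$.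

**Definition.** $\mathrm{Dtr}:H_p(GL_a(\Lambda);\mathbb Z)\to HH_p(\Lambda/k)$ is induced by the composite of (4) and (5). It is natural in the $k$-algebra $\Lambda$.

For example, a unit $u\in GL_1(\Lambda)=H_1(GL_1(\Lambda);\mathbb Z)$ goes to the class of $u^{-1}\otimes u$.

**Block sums.** On $NBGL_a(\Lambda)\times NBGL_b(\Lambda)$, block diagonal matrices have no mixed entries, so in (5) all indices of a nonzero term lie in the same block. Hence
$$\mathrm{Dtr}\circ\oplus=\mathrm{Dtr}\circ\mathrm{pr}_1+\mathrm{Dtr}\circ\mathrm{pr}_2.\tag{6}$$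
For the trivial group element $[1|\dots|1]\mapsto1\otimes\dots\otimes1$, which is degenerate for $p\ge1$. So in degrees $p\ge1$, $\mathrm{Dtr}$ is compatible with $g\mapsto g\oplus1$.

## 8. From the trace to a homomorphism on $K_n$

Let $\Lambda\neq0$ and $\mathscr A=\mathscr F(\Lambda)$. Then $|i\mathscr A|\simeq\coprod_aBGL_a(\Lambda)$. By (1) applied to the conflations $A\to A\oplus B\to B$, the map $j:|i\mathscr A|\to K(\mathscr A)$ is an H-map for loop multiplication. We use the following published result.

**(GC)** The map $j$ induces $H_*(|i\mathscr A|;\mathbb Z)[\pi_0^{-1}]\cong H_*(K(\mathscr A);\mathbb Z)$. Indeed, all conflations split, so Segal's nerve maps equivalently, $|iN.\mathscr A|\simeq|iS.\mathscr A|$ (Waldhausen, loc. cit. §1.8), with $N_1=S_1$; then one applies the group completion theorem (Segal; McDuff–Segal). See also Grayson, *Higher algebraic K-theory II*, and Weibel, *The K-book*, Ch. IV.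

**Step 1: defining $D$.** Let $K(\mathscr A)_0$ be the zero component and let $J_a:BGL_a(\Lambda)\to K(\mathscr A)_0$ be $j|_{BGL_a}$ translated by $-[\Lambda^a]$. Here $\pi_0=\mathbb N$ is generated by $[\Lambda]$, and in the localized ring the part over the zero component consists of the elements $x\cdot[\Lambda]^{-a}$, $x\in H_*(GL_a(\Lambda))$. So (GC) says that the $J_{a*}$ induce
$$\operatorname{colim}_aH_*(GL_a(\Lambda))\cong H_*(K(\mathscr A)_0),$$
the colimit being along $g\mapsto g\oplus1$. By Section 7, for $p\ge1$ there is a unique $D:H_p(K(\mathscr A)_0)\to HH_p(\Lambda/k)$ with $D\circ J_{a*}=\mathrm{Dtr}$ for all $a$.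

**Step 2: $D$ is additive.** Let $\mu$ be the multiplication on $K(\mathscr A)_0$. By the Künneth theorem, and since filtered colimits commute with $\otimes$ and $\mathrm{Tor}$, every class in $H_p(K(\mathscr A)_0\times K(\mathscr A)_0)$ is $(J_a\times J_a)_*w$ for some $a$ and some $w\in H_p(BGL_a\times BGL_a)$. Since $j$ is an H-map and $K(\mathscr A)$ is homotopy commutative, $\mu(J_a\times J_a)\simeq J_{2a}\circ\oplus$. By (6),
$$D\mu_*(J_a\times J_a)_*w=\mathrm{Dtr}(\oplus_*w)=\mathrm{Dtr}(\mathrm{pr}_{1*}w)+\mathrm{Dtr}(\mathrm{pr}_{2*}w),$$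
so $D\mu_*=D\,\mathrm{pr}_{1*}+D\,\mathrm{pr}_{2*}$. Consequently, for $X$ connected, $p\ge1$ and $c\in H_p(X)$ fixed,
$$[X,K(\mathscr A)]\to HH_p(\Lambda/k),\qquad u\mapsto D(u_{0*}c)\tag{7}$$
is a homomorphism, where $u_0$ is $u$ translated to the zero component: $(u+v)_0\simeq\mu(u_0,v_0)$.

**Step 3: $D$ on the top class of a torus.** Write also $D:K_n(\mathscr A)\to HH_n(\Lambda/k)$ for the composite with the Hurewicz map, $n\ge1$. Let $u\in[T^n,K(\mathscr A)]$. We have $\kappa_*[T^n]=[S^n]$ up to orientation, and $p_{\sigma*}[T^n]=0$ for proper $\sigma$, since $p_\sigma$ factors through a torus of smaller dimension. Note that $\mathrm{top}(u)=\kappa^*\omega(u)$ lands in the zero component. So, up to a common sign depending on orientations, by (7)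
$$D(\omega(u))=D(\mathrm{top}(u)_*[T^n])=\sum_\sigma(-1)^{n-|\sigma|}D\big((p_\sigma^*u)_{0*}[T^n]\big)=D(u_{0*}[T^n]).$$
Take $u=\phi_M$ with $M=\Lambda^a$ and action $\theta:\mathbb Z^n\to GL_a(\Lambda)$. Then $u_0=J_a\circ B\theta$, and
$$D(\xi_n(f,g))=\pm\mathrm{Dtr}(\theta_*c_n),\tag{8}$$
where $c_n\in H_n(\mathbb Z^n;\mathbb Z)$ is the fundamental class.

## 9. The bidegree $(1,1)$ part of $HH_2(R/k)$

We compute (8) for $\Lambda=P=Q=R$, $f=cx$ with $c\in k$, and $g=y$. Here $fg=gf=cxy=0$ in $R$, and
$$\alpha=\begin{pmatrix}1&0\\cx&1\end{pmatrix},\qquad\beta=\begin{pmatrix}1&y\\0&1\end{pmatrix},\qquad(\alpha\beta)^{-1}=(\beta\alpha)^{-1}=\begin{pmatrix}1&-y\\-cx&1\end{pmatrix}.$$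
With $s,t$ the generators of $\mathbb Z^2$, $c_2=[s|t]-[t|s]$.

**Step 1: the trace.** We use the normalized complex $\bar C_p=R\otimes\bar R^{\otimes p}$, $\bar R=R/k$. In the last two slots only the nonconstant entries survive, namely $\alpha_{21}=cx$ and $\beta_{12}=y$. In $\mathrm{Tr}((\alpha\beta)^{-1}\otimes\alpha\otimes\beta)$ this forces $i_1=2$, $i_2=1$, $i_0=2$, and the $(2,2)$ entry of $(\alpha\beta)^{-1}$ is $1$; in $\mathrm{Tr}((\beta\alpha)^{-1}\otimes\beta\otimes\alpha)$ it forces $i_1=1$, $i_2=2$, $i_0=1$, and the $(1,1)$ entry is $1$. So the two terms are $1\otimes cx\otimes y$ and $1\otimes y\otimes cx$, and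
$$\mathrm{Dtr}(\theta_*c_2)=c\,z,\qquad z=[\,1\otimes x\otimes y-1\otimes y\otimes x\,]\in HH_2(R/k).\tag{9}$$

**Step 2: $kz\cong k$.** As $J$ is a monomial ideal, $R$ is $\mathbb N^2$-graded and $k$-free on the monomials not in $J$, with $R_{(0,0)}=k$, $R_{(1,0)}=kx$, $R_{(0,1)}=ky$, $R_{(1,1)}=0$. In bidegree $(1,1)$:

* $\bar C_3=0$, since three factors from $\bar R$ have total degree at least $3$;
* $\bar C_2$ is free on $1\otimes x\otimes y$ and $1\otimes y\otimes x$;
* $\bar C_1$ has basis $x\otimes y$, $y\otimes x$, and $b(1\otimes x\otimes y)=x\otimes y-1\otimes xy+y\otimes x=x\otimes y+y\otimes x=b(1\otimes y\otimes x)$.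

So the kernel of $b$ on $\bar C_2$ in this bidegree is free of rank one on $1\otimes x\otimes y-1\otimes y\otimes x$, nothing is divided out, and $HH_2(R/k)$ in bidegree $(1,1)$ is free of rank one on $z$.

## 10. Adjoining Laurent variables

For $n=m+2>2$ we take $\Lambda=P=Q=R_m$, $f=cx$, $g=y$, with the generators of $\mathbb Z^m$ acting as multiplication by $t_1,\dots,t_m$. Let $\theta_m:\mathbb Z^n\to GL_2(R_m)$ be the action and
$$d_m=\mathrm{Dtr}(\theta_{m*}c_n)\in HH_n(R_m/k),\qquad d_0=cz\ \text{ by (9)}.$$
The aim is a map that takes $d_m$ back to $\pm d_{m-1}$.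

**Recalled fact (EZ).** For simplicial modules $A,B$ there are natural chain maps between normalized complexes, the shuffle map $\mathrm{sh}:N(A)\otimes N(B)\to N(A\otimes B)$ (tensor product taken levelwise on the right) and the Alexander–Whitney map $\mathrm{AW}$ in the other direction, and $\mathrm{AW}\circ\mathrm{sh}=\mathrm{id}$. For example, $\mathrm{sh}([s]\otimes[t])=[s|t]-[t|s]$ in the nerve of $B\mathbb Z\times B\mathbb Z$.

**Step 1: $d_m$ is a shuffle product.** Let $m\ge1$, $B=k[t^{\pm1}]$ with $t=t_m$. Then $R_m=R_{m-1}\otimes_kB$ and $C_\bullet(R_m)=C_\bullet(R_{m-1})\otimes C_\bullet(B)$ levelwise, as simplicial modules. Let $v$ generate the last factor of $\mathbb Z^n=\mathbb Z^{n-1}\times\mathbb Z$. Since $\theta_m(g,v^i)=\theta_{m-1}(g)t^i$, the composite of $\theta_m$ with (4) and (5) is, on $N_pB\mathbb Z^{n-1}\times N_pB\mathbb Z$, the tensor product of the one for $\theta_{m-1}$ with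
$$[v^{i_1}|\dots|v^{i_p}]\mapsto t^{-\sum i_l}\otimes t^{i_1}\otimes\dots\otimes t^{i_p}.$$
As $c_n=\pm\,\mathrm{sh}(c_{n-1}\otimes[v])$ and $[v]\mapsto t^{-1}\otimes t$, naturality of the shuffle map gives
$$d_m=\pm\,\mathrm{sh}\big(d_{m-1}\otimes[t^{-1}\otimes t]\big).$$

**Step 2: a residue.** Let $\mathrm{res}:\bar C_1(B)\to k$ send $a\otimes b$ to the coefficient of $t^{-1}$ in $a\,\frac{db}{dt}$; it is defined on $B\otimes B/k$ since constants have derivative $0$. It vanishes on boundaries: $a_0a_1\otimes a_2-a_0\otimes a_1a_2+a_2a_0\otimes a_1$ goes to the coefficient of $t^{-1}$ in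
$$a_0a_1a_2'-a_0(a_1a_2)'+a_2a_0a_1'=0.$$
So $\mathrm{res}$ is a chain map $\bar C_*(B)\to k[1]$.

**Step 3: recovering $d_{m-1}$.** The chain map $(1\otimes\mathrm{res})\circ\mathrm{AW}$ induces $\mathrm{Res}:HH_n(R_m/k)\to HH_{n-1}(R_{m-1}/k)$. By (EZ),
$$\mathrm{Res}(d_m)=\pm d_{m-1}\cdot\mathrm{res}(t^{-1}\otimes t)=\pm d_{m-1},$$
because $t^{-1}\frac{dt}{dt}=t^{-1}$. By induction
$$\mathrm{Res}^m(d_m)=\pm d_0=\pm c\,z.\tag{10}$$

## 11. Proof of Theorem 1

(i) Let $\mathscr A=\mathscr F(R)$. By Proposition 5, $\xi_2(cx,y)\in\ker K_2(\rho)$ for all $c\in k$. By (8) and (9), $D(\xi_2(cx,y))=\pm cz$, and $kz\cong k$ by Section 9. Hence $kz\subseteq D(\ker K_2(\rho))$. For $c=1$, $\xi=\xi_2(x,y)$ has $D(\xi)=\pm z\neq0$ because $k\ne0$. So $\xi\ne0$.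

(ii) Let $n\ge2$, $m=n-2$, $c=1$. Over $R_m$, $K_n(\rho)(\xi_n(x,y))=0$ by Proposition 5, and $\mathrm{Res}^mD(\xi_n(x,y))=\pm z\ne0$ by (8) and (10). So $\xi_n(x,y)\ne0$.

Over $R_\infty$ perform the same construction with $P=Q=R_\infty$, $f=x$, $g=y$ and $t_1,\dots,t_m$. Proposition 5 again gives a class in $\ker K_n(\rho)$. By (8) its image under $D$ is $\pm\mathrm{Dtr}$ of the torus class in $GL_2(R_\infty)$. The $k$-algebra map $R_\infty\to R_m$ with $t_i\mapsto1$ for $i>m$ carries the latter to $\pm d_m$, which is nonzero since $\mathrm{Res}^m(d_m)=\pm z$. So the class is nonzero. $\blacksquare$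

## 12. Thickness and pointwise quasi-isomorphisms

The rest of the notes proves Theorem 2: the levelwise comparison of Section 3 is correct through $\pi_1$, and the $\pi_2$ of $|wC^b(\mathscr A)|$ accounts for all of $\ker K_2(\nu)$. Let $\mathcal N_{\mathscr A}\subset K^b(\mathscr A)$ consist of the complexes homotopy equivalent to acyclic ones, and write $C=C^b(\mathscr A)$.

**Lemma 6.** $\mathcal N_{\mathscr A}$ is thick. Hence a chain map is a quasi-isomorphism iff it becomes invertible in $D^b(\mathscr A)$.

*Proof.* **Step 1: $\mathcal N_{\mathscr A}$ is triangulated.** Cones of maps of acyclic complexes are acyclic (Bühler, *Exact categories*, §10).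

**Step 2: $\mathscr A$ is extension-closed in its idempotent completion $\hat{\mathscr A}$.** $\hat{\mathscr A}$ is exact, its conflations being the direct summands of conflations of $\mathscr A$, and $\mathscr A\to\hat{\mathscr A}$ preserves and reflects conflations (Bühler, §6). Let $Z'\to Z\to Z''$ be a conflation of $\hat{\mathscr A}$ with $Z',Z''\in\mathscr A$, a summand of a conflation $A'\to A\to A''$ of $\mathscr A$. Let $i',i''$ be the inclusions and $r',r''$ the retractions on the ends. The inclusion of sequences says that the pushout of the first along $i'$ is the pullback of the second along $i''$. Pushing out further along $r'$ and using $r'i'=1$ recovers $Z'\to Z\to Z''$ from $A'\to A\to A''$ by a pullback along $Z''\to A''$ and a pushout along $A'\to Z'$. Both can be done in $\mathscr A$, so $Z$ is isomorphic to an object of $\mathscr A$. We write $Z\in\mathscr A$ for this.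

**Step 3: summands.** Let $X\in K^b(\mathscr A)$ be a summand of an object of $\mathcal N_{\mathscr A}$. Since $\hat{\mathscr A}$ is idempotent complete, the acyclic complexes over it form a thick subcategory closed under isomorphism in $K^b(\hat{\mathscr A})$ (Bühler, §10). So $X$ is acyclic over $\hat{\mathscr A}$, with conflations $Z_i\to X_i\to Z_{i-1}$ in $\hat{\mathscr A}$.

Let $\Gamma$ be the set of objects of $\hat{\mathscr A}$ modulo $Z\sim Z'$ iff $Z\oplus B\cong Z'\oplus B'$ for some $B,B'\in\mathscr A$. Under $\oplus$ it is a group, since every object of $\hat{\mathscr A}$ has a complement in an object of $\mathscr A$. For a conflation $Z'\to Z\to Z''$ choose $C',C''$ with $Z'\oplus C'$, $Z''\oplus C''\in\mathscr A$. By Step 2, $Z\oplus C'\oplus C''\in\mathscr A$, so $[Z]=-[C']-[C'']=[Z']+[Z'']$ in $\Gamma$. Since $[X_i]=0$, we get $[Z_i]=-[Z_{i-1}]=\dots=0$, as $Z_i=0$ for $i\ll0$. So $Z_i\oplus B_i\in\mathscr A$ for some $B_i\in\mathscr A$, with $B_i=0$ for almost all $i$. Add to $X$ the contractible complexes $B_i=B_i$ in degrees $i+1,i$.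 The result is spliced from the conflations
$$Z_i\oplus B_i\to X_i\oplus B_i\oplus B_{i-1}\to Z_{i-1}\oplus B_{i-1}$$
of $\mathscr A$. So $X\in\mathcal N_{\mathscr A}$.

The last assertion holds for any Verdier quotient by a thick subcategory. $\square$

We note a consequence of Step 1. If $X\to Y\to Z$ is degreewise a conflation, then
$$\mathrm{Cone}(X\to Y)\to Z\ \text{ is a quasi-isomorphism}.\tag{11}$$
Its cone is $Z_i\oplus Y_{i-1}\oplus X_{i-2}$ in degree $i$; filtering by internal degree shows that it is an iterated degreewise split extension of shifts of the acyclic complexes $X_i\to Y_i\to Z_i$.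

**Lemma 7.** Let $I$ be a finite poset. Then $N\in C^b(\mathscr A^I)$ lies in $\mathcal N_{\mathscr A^I}$ iff $N_i\in\mathcal N_{\mathscr A}$ for all $i\in I$. Consequently a map in $C^b(\mathscr A^I)$ is a quasi-isomorphism iff it is one at every $i$.

*Proof.* "Only if" holds since evaluation is exact. "If" is by induction on $|I|$. Let $m\in I$ be maximal. There is a pointwise split conflation $c_m(N_m)\to N\to\bar N$, with $c_m(N_m)$ equal to $N_m$ at $m$ and $0$ elsewhere (a subdiagram, as $m$ is maximal), and $\bar N$ the extension by zero of $N|_{I\setminus m}$. Both $c_m$ and extension by zero are exact, so they preserve $\mathcal N$; thus $c_m(N_m)$ and, by induction, $\bar N$ lie in $\mathcal N_{\mathscr A^I}$. By (11) so does $\mathrm{Cone}(c_m(N_m)\to N)$, and hence $N$. The second statement follows by taking cones. $\square$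

## 13. Cocartesian squares and total complexes

**Lemma 8.** Let $\mathscr B$ be exact and $X\in C^b(\mathscr B^{[1]})$. For $Z\in C^b(\mathscr B)$ let $1_!Z=(0\to Z)$. If $\mathrm{Hom}(\mathrm{Cone}(X_0\to X_1),Z[m])=0$ in $D^b(\mathscr B)$ for all $m$, then $\mathrm{Hom}(X,1_!Z[m])=0$ in $D^b(\mathscr B^{[1]})$ for all $m$.

*Proof.* Put also $0_!Y=(Y=Y)$. The exact functors $0_!,1_!$ are left adjoint to the exact evaluations at $0$ and $1$, so the adjunctions pass to $D^b$. Let $\varphi:X_0\to X_1$ be the structure map. There is a pointwise split conflation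
$$1_!X_0\to0_!X_0\oplus1_!X_1\to X,$$
which at $0$ is $0\to X_0=X_0$, and at $1$ is $X_0\xrightarrow{(1,-\varphi)}X_0\oplus X_1\xrightarrow{(\varphi,1)}X_1$. By adjunction $\mathrm{Hom}(0_!X_0,1_!Z[m])=\mathrm{Hom}(X_0,0)=0$. The long exact sequence becomes
$$\cdots\to\mathrm{Hom}(X,1_!Z[m])\to\mathrm{Hom}(X_1,Z[m])\to\mathrm{Hom}(X_0,Z[m])\to\cdots,$$
whose second map is, up to sign, $\varphi^*$. Under the hypothesis $\varphi^*$ is bijective for all $m$. $\square$

**Lemma 9.** If $X\in C^b(\mathscr A^\square)$ and $\mathrm{Tot}(X)=0$ in $D^b(\mathscr A)$, then $\mathrm{Hom}(X,c(B)[m])=0$ for all $m$ and all $B\in C^b(\mathscr A)$, where $c(B)$ is $B$ at $(1,1)$ and $0$ elsewhere.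

*Proof.* View $X$ as an object of $C^b(\mathscr B^{[1]})$ with $\mathscr B=\mathscr A^{[1]}$; then $c(B)=1_!1_!B$. By Lemma 8 it is enough that $\mathrm{Hom}(\mathrm{Cone}(X_{0\bullet}\to X_{1\bullet}),1_!B[m])=0$ in $D^b(\mathscr A^{[1]})$. By Lemma 8 again, it is enough that $\mathrm{Hom}$ from the iterated cone to $B[m]$ vanishes, and the iterated cone is $\mathrm{Tot}(X)$ up to isomorphism and shift. $\square$

**Lemma 10.** $X\in D^b(\mathscr A^\square)$ is cocartesian iff $\mathrm{Tot}(X)=\mathrm{Tot}(X_{00}\to X_{01}\oplus X_{10}\to X_{11})$ is zero in $D^b(\mathscr A)$.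

*Proof.* **Step 1: if $\mathrm{Tot}(X)=0$, then $X\cong\iota_!\iota^*X$.** For $Z\in C^b(\mathscr A^\square)$ there is a conflation $c(Z_{11})\to Z\to\bar Z$ with $\bar Z$ the extension by zero of $\iota^*Z$. Extension by zero is exact and right adjoint to $\iota^*$, since a map into a diagram that is zero at the last vertex is a map on the corner. By Lemma 9,
$$\mathrm{Hom}(X,Z)\cong\mathrm{Hom}(X,\bar Z)\cong\mathrm{Hom}(\iota^*X,\iota^*Z)\cong\mathrm{Hom}(\iota_!\iota^*X,Z)$$
naturally in $Z$, and the composite is induced by the counit. So $\iota_!\iota^*X\cong X$.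

**Step 2: $\mathrm{Tot}(\iota_!W)=0$ for all $W\in C^b(\mathscr A^\ulcorner)$.** Let $X_{00}=W_{00}$, $X_{01}=\mathrm{Cyl}(W_{00}\to W_{01})$, $X_{10}=W_{10}$, and let $X_{11}$ be the pushout. Since $X_{00}\to X_{01}$ is a degreewise split inflation, $X_{00}\to X_{01}\oplus X_{10}\to X_{11}$ is degreewise a conflation, so $\mathrm{Tot}(X)\in\mathcal N_{\mathscr A}$. The map $\iota^*X\to W$ is a quasi-isomorphism by Lemma 7. By Step 1, $\iota_!W\cong\iota_!\iota^*X\cong X$, so $\mathrm{Tot}(\iota_!W)=0$. $\square$

## 14. $\mathbf S_n\mathscr A$ as a derived category of sequences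

**Lemma 11.** For $n\ge1$, $Z\mapsto(Z_{0j})_{1\le j\le n}$ is an equivalence $\mathbf S_n\mathscr A\simeq D^b(\mathscr A^{[n-1]})$, with $[n-1]$ identified with $\{1<\dots<n\}$.

*Proof.* **Step 1: from sequences to $\mathbf S_n$.** For $W\in C^b(\mathscr A^{[n]})$ let $Q(W)_{ij}=\mathrm{Cone}(W_i\to W_j)$. By Lemma 7, $Q$ descends to $D^b$. Its diagonal entries $\mathrm{Cone}(1_{W_i})$ are contractible. For the square attached to $i\le j\le k$, $\mathrm{Tot}$ is, up to isomorphism, the cone of a map from $\mathrm{Tot}(W_i\to W_i\oplus W_j\to W_j)$ to $\mathrm{Tot}(W_j\to W_k\oplus W_j\to W_k)$. Both are contractible, since in each square two parallel sides are identities. So $Q(W)\in\mathbf S_n\mathscr A$ by Lemma 10.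

**Step 2: $Q$ recovers $Z$.** Put $\mathrm{res}(Z)=(Z_{0j})_{0\le j\le n}$. For $Z\in\mathbf S_n\mathscr A$ let $L(Z)_{ij}=\mathrm{Cone}(Z_{0i}\to Z_{0j}\oplus Z_{ii})$. There are natural chain maps
$$Q(\mathrm{res}\,Z)\leftarrow L(Z)\to Z.$$
The first omits $Z_{ii}$ and is a quasi-isomorphism since $Z_{ii}\simeq0$. The second is the difference of $Z_{0j}\to Z_{ij}$ and $Z_{ii}\to Z_{ij}$, which vanishes on $Z_{0i}$ by commutativity. Its cone at $(i,j)$ is, up to isomorphism, $\mathrm{Tot}$ of the square $(0,i)\to(0,j)$, $(i,i)\to(i,j)$, which is cocartesian. So it is a quasi-isomorphism by Lemmas 7 and 10.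

**Step 3: $\mathrm{res}$ recovers $W$.** If $W_0\simeq0$, then $W\to(\mathrm{Cone}(W_0\to W_j))_j=\mathrm{res}\,Q(W)$ is a quasi-isomorphism. So $\mathbf S_n\mathscr A\simeq\{W\in D^b(\mathscr A^{[n]}):W_0\simeq0\}$.

**Step 4: dropping $W_0$.** The latter category is equivalent to $D^b(\mathscr A^{[n-1]})$ by restriction to $j\ge1$, with inverse extension by zero: for such $W$ the natural inclusion of $(0\to W_1\to\dots\to W_n)$ into $W$ is a quasi-isomorphism. $\square$

## 15. Inverting quasi-isomorphisms levelwise

**Lemma 12.** $|wS_nC|\to|i\mathbf S_n\mathscr A|$ is bijective on $\pi_0$ and an isomorphism on $\pi_1$ at every basepoint. Equivalently, the groupoid $\Pi(wS_nC)$ obtained by inverting all morphisms of $wS_nC$ maps equivalently to $i\mathbf S_n\mathscr A$.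

*Proof.* The case $n=0$ is clear. Let $n\ge1$.

**Step 1: for $\mathscr B$ exact, $\Pi(wC^b(\mathscr B))\to iD^b(\mathscr B)$ is an equivalence.** First, homotopic quasi-isomorphisms $f,g:X\to Y$ are equal in $\Pi$. Take the cylinder with $i_0,i_1:X\to\mathrm{Cyl}$, $p:\mathrm{Cyl}\to X$, and $H:\mathrm{Cyl}\to Y$ with $Hi_0=f$, $Hi_1=g$. All are quasi-isomorphisms, and $pi_0=pi_1$. So $i_0=i_1$ in $\Pi$, hence $f=g$ in $\Pi$. Therefore $\Pi(wC^b(\mathscr B))=\Pi(hw)$, where $hw\subset K^b(\mathscr B)$ is the category of homotopy classes of quasi-isomorphisms.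

By the calculus of fractions in $K^b(\mathscr B)$ and two-out-of-three, $hw$ admits a calculus of fractions with respect to all its morphisms: in an Ore square on two quasi-isomorphisms, the side opposite to one of them can be chosen as a quasi-isomorphism, and then the fourth side is one; the cancellation axiom is inherited. So morphisms in $\Pi(hw)$ are roofs of two quasi-isomorphisms. Every isomorphism of $D^b(\mathscr B)$ is such a roof: by Lemma 6 its numerator is a quasi-isomorphism. This gives fullness. Two such roofs that are equal in $D^b(\mathscr B)$ are dominated by a common roof, whose comparison maps are quasi-isomorphisms by two-out-of-three. So they are equal in $\Pi(hw)$, which gives faithfulness. The objects are the same.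

**Step 2: $|wS_nC|\simeq|wC^b(\mathscr A^{[n-1]})|$.** $S_nC$ is equivalent to the full subcategory $F_n\subset C^b(\mathscr A^{[n-1]})$ of sequences of degreewise inflations, by $X\mapsto(X_{0j})_{j\ge1}$. Weak equivalences correspond, since $\mathrm{Cone}(X_{0i}\to X_{0j})\to X_{ij}$ is a quasi-isomorphism by (11), and by Lemma 7. For a sequence $X_1\to\dots\to X_n$ define $T_1=X_1$ and $T_{j+1}=\mathrm{Cyl}(T_j\to X_j\to X_{j+1})$, with the projections $T_j\to X_j$. This iterated mapping cylinder is a functor $C^b(\mathscr A^{[n-1]})\to F_n$ that preserves quasi-isomorphisms, and the projections form a natural quasi-isomorphism to the identity. So the inclusion $wF_n\to wC^b(\mathscr A^{[n-1]})$ is a homotopy equivalence.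

**Step 3: conclusion.** The composite $\Pi(wS_nC)\to i\mathbf S_n\mathscr A\to iD^b(\mathscr A^{[n-1]})$ is an equivalence by Steps 2 and 1, and the second functor is one by Lemma 11. So the first is one. $\square$

## 16. Realization, and the kernel on $K_2$

**Proof of Theorem 2.** Put $U_n=|wS_nC|$, $V_n=|i\mathbf S_n\mathscr A|$, and let $F:|U|\to|V|$ be the map of realizations.

**Step 1: levelwise connectivity.** $V_n$ is the nerve of a groupoid, so $\pi_q(V_n)=0$ for $q\ge2$. With Lemma 12, $U_n\to V_n$ is 2-connected. $U_0$ and $V_0$ are contractible. Hence $U_n\to V_n$ is $(3-n)$-connected for all $n\ge0$, and $F$ is 3-connected (Ebert–Randal-Williams, *Semisimplicial spaces*, Lemma 2.4; the simplicial spaces come from bisimplicial sets, so fat and ordinary realizations agree). So $F$ is an isomorphism on $\pi_1,\pi_2$ and surjective on $\pi_3$: $K_i(\nu)$ is an isomorphism for $i=0,1$ and surjective for $i=2$.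

From now on replace levelwise maps by inclusions, using mapping cylinders, whenever pairs are written.

**Step 2: from $\pi_4$ to $H_4$.** We show that $\pi_4(|V|,|U|)\cong H_4(|V|,|U|)$. Choose $\oplus$ on $\mathscr A$ with a strict unit $0$ (choose $A\oplus0=A=0\oplus A$). Then $F$, before the replacement, is a strict homomorphism of strictly unital connected H-spaces. We claim that $\pi_1(|U|)$ acts trivially on $\pi_4(F)=\pi_4(|V|,|U|)$. Represent an element by $a:D^4\to|V|$, $b:S^3\to|U|$ with $a|_{S^3}=Fb$. For a loop $\gamma$ in $|U|$, the pair $a(x)\oplus F\gamma(t)$, $b(x)\oplus\gamma(t)$ is a homotopy from $(a,b)$ to itself along which the basepoint runs through $\gamma$. This proves the claim. As the pair is 3-connected and $|U|$ is connected, relative Hurewicz gives the isomorphism.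

**Step 3: $H_4$ comes from level one.** Work with fat realizations and filter by $G_{-1}=\|U\|$, $G_p=\|V\|^{(p)}\cup\|U\|$, where $\|V\|^{(p)}$ is the $p$-skeleton in the simplicial direction. Then
$$H_l(G_p,G_{p-1})\cong H_l(\Delta^p\times V_p,\ \partial\Delta^p\times V_p\cup\Delta^p\times U_p)\cong H_{l-p}(V_p,U_p).$$
This vanishes for $p=0$, since $U_0,V_0$ are contractible, and for $l-p\le2$, by Step 1. For $l=4$ only $p=1$ remains. So $H_4(G_1,G_{-1})\to H_4(\|V\|,\|U\|)$ is surjective, and $H_4(G_1,G_{-1})\cong H_4(G_1,G_0)\cong H_3(V_1,U_1)$. Let $\bar V=|V|/|V_0|\simeq|V|$ and $\bar U=|U|/|U_0|\simeq|U|$. In these terms, $H_4(\bar V,\bar U)$ is the quotient of $H_3(V_1,U_1)$ via $a\mapsto a\times[\Delta^1]$ along $\Delta^1\times(V_1,U_1)\to(\bar V,\bar U)$, which sends $\partial\Delta^1\times V_1$ to the basepoint.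

**Step 4: $H_3(V_1,U_1)$ comes from $\pi_2(U_1)$.** By relative Hurewicz on each component, $H_3(V_1,U_1)$ is generated by the images of $\pi_3(V_1,U_1;X)$, and $\pi_3(V_1,U_1;X)\cong\pi_2(U_1,X)$ because $\pi_2(V_1)=\pi_3(V_1)=0$. Here $U_1=|wS_1C|=|wC|$ and $X$ runs over $C^b(\mathscr A)$.

**Step 5: generators of $\pi_4$.** Let $b\in\pi_2(U_1,X)$ correspond to $a:(D^3,S^2)\to(V_1,U_1)$. Then $j(a):(D^3,S^2)\to(\Omega\bar V,\Omega\bar U)$, multiplied by the constant inverse loop $j(X)^{-1}\in\Omega\bar U$, defines an element of $\pi_3(\Omega\bar V,\Omega\bar U)=\pi_4(\bar V,\bar U)$; the basepoint goes to $j(X)j(X)^{-1}$, which the standard path in $\Omega\bar U$ joins to the constant loop. Its Hurewicz image is $a\times[\Delta^1]$: the adjoint map on $D^3\times I$ is $a\times\Delta^1$ on the first half, the middle slice goes to the basepoint, and the second half, which carries the constant loop $j(X)^{-1}$, maps into $\bar U$ and contributes $0$. By Steps 2–4 these elements generate $\pi_4(|V|,|U|)$.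

**Step 6: the kernel.** The boundary $\pi_4(|V|,|U|)\to\pi_3(|U|)=K_2(wC)$ has image $\ker K_2(\nu)$. On the element of Step 5 it is restriction to $S^2$, so it gives, up to sign, $j(b)\cdot j(X)^{-1}$. This is the image of $b$ under
$$\pi_2(|wC|,X)\to\pi_2(\Omega|wS.C|,j(X))\cong K_2(wC).$$
Hence these images generate $\ker K_2(\nu)$.

**Step 7: the statement for $\rho$.** If $K(\tau)$ is an equivalence, the assertions for $\nu$ carry over to $K(\rho)=K(\nu)K(\tau)$. $\blacksquare$
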